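# The product bound for $r$-cross intersecting families of subspaces

## 1. Averaging over the subspaces disjoint from a pivot

Fix a prime power $q$. Let $V$ be an $n$-dimensional vector space over $\mathbb F_q$, and write $[V,d]$ for the set of its $d$-dimensional subspaces. A *line* is a $1$-dimensional subspace. Put $[x]=\frac{q^x-1}{q-1}$, so that $[d]$ counts the lines of a $d$-dimensional space and also its hyperplanes. Recall that $|[V,d]|=\binom nd_q=\prod_{j=0}^{d-1}\frac{q^{n-j}-1}{q^{d-j}-1}$. For $\mathcal F\subset[V,d]$ let $\mu(\mathcal F)=|\mathcal F|/\binom nd_q$ be its density. Two subspaces are *disjoint* if they meet in $0$. The letter $E$ denotes the uniform average over the set on which a function lives, and $\langle f,g\rangle=E[fg]$.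

**Definition (the operator $T$).** Let $l,m\ge1$ with $l+m\le n$. For a real function $f$ on $[V,m]$ and $B\in[V,l]$, let
$$(Tf)(B)=\text{the average of } f(C) \text{ over all } C\in[V,m] \text{ with } C\cap B=0 .$$

We call $B$ a pivot. For a family $\mathcal G\subset[V,m]$, the number $(T1_{\mathcal G})(B)$ is the density of $\mathcal G$ as seen from $B$. It is tied to the quotient $V/B$. If $C\cap B=0$, then $(C+B)/B$ is an $m$-space of $V/B$. Conversely, let $X=Y/B\in[V/B,m]$. The spaces $C$ with $(C+B)/B=X$ and $C\cap B=0$ are the complements of $B$ in $Y$. If $C_0$ is one complement, the others are the graphs $\{c+\varphi(c):c\in C_0\}$ of linear maps $\varphi:C_0\to B$, so there are exactly $q^{lm}$ of them. Hence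
$$\#\{C\in[V,m]:C\cap B=0\}=q^{lm}\binom{n-l}m_q. \tag{1}$$
Moreover $(Tf)(B)$ is obtained by averaging $f$ over each of these fibers of size $q^{lm}$, and then over $X\in[V/B,m]$. Let $\mathcal G/B$ denote the set of those $X$ that come from at least one $C\in\mathcal G$ disjoint from $B$. If $0\le f\le 1_{\mathcal G}$, then
$$(Tf)(B)\le\mu(\mathcal G/B), \tag{2}$$
and for $f=1_{\mathcal G}$ equality holds exactly when, for every $X\in\mathcal G/B$, the whole fiber over $X$ lies in $\mathcal G$.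

**Example.** Let $q=2$, $n=5$, $m=2$, $l=1$. There are $155$ planes ($2$-spaces), and a line $B$ is disjoint from $4\cdot35=140$ of them. Let $\mathcal G=[H,2]$ for a hyperplane $H$. Then $|\mathcal G|=35$ and $\mu(\mathcal G)=\frac7{31}$. If $B\not\le H$, all $35$ members are disjoint from $B$, and $(T1_{\mathcal G})(B)=\frac{35}{140}=\frac14$. If $B\le H$, the $7$ planes of $H$ through $B$ are lost, and $(T1_{\mathcal G})(B)=\frac{28}{140}=\frac15$. The average is $\frac{15}{31}\cdot\frac15+\frac{16}{31}\cdot\frac14=\frac7{31}$, as it should be.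

Here is the use of $T$. Suppose that $\mathcal G_1,\dots,\mathcal G_r\subset[V,m]$ are such that no choice $G_i\in\mathcal G_i$ satisfies $G_1+\dots+G_r=V$. Take a pivot $B$ inside a member of $\mathcal G_1$. Then no choice from $\mathcal G_2/B,\dots,\mathcal G_r/B$ spans $V/B$, so a statement about $r$ families becomes a statement about $r-1$ families in a smaller space. To go back, one must compare $(T1_{\mathcal G_i})(B)$ with $\mu(\mathcal G_i)$ when $B$ runs over the subspaces of members of $\mathcal G_1$. That comparison is the substance of the proof below. First we need to know which theorem it proves.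

## 2. $r$-cross intersecting families and the product bound

**Definition.** Families $\mathcal F_1,\dots,\mathcal F_r\subset[V,k]$ are *$r$-cross intersecting* if $F_1\cap\dots\cap F_r\ne\{0\}$ for all $F_i\in\mathcal F_i$, $1\le i\le r$.

For example, take all $\mathcal F_i$ equal to a *star* $\{F\in[V,k]:L\le F\}$ with $L$ a line. Its size is $\binom{n-1}{k-1}_q$. The problem, taken from Toshihiro Shimizu and Norihide Tokushige, "A product theorem for $r$-cross intersecting families of subspaces", arXiv:2608.28013 (2026), asks whether stars maximize the product of the sizes. They do.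

**Theorem 1.** Let $n,k,r$ be positive integers with $r\ge2$ and $(r-1)n\ge rk$. If $\mathcal F_1,\dots,\mathcal F_r\subset[V_n,k]$ are $r$-cross intersecting, then
$$\prod_{i=1}^r|\mathcal F_i|\le\binom{n-1}{k-1}_q^{\,r}.$$
Equality holds if and only if $\mathcal F_1=\dots=\mathcal F_r=\{F\in[V_n,k]:L\le F\}$ for some line $L$, or $r=2$, $n=2k$ and $\mathcal F_1=\mathcal F_2=[H,k]$ for some hyperplane $H$.

**Theorem 2.** Let $1\le k<n$ and $r\ge2$.

(a) If $(r-1)n<rk$, the bound fails: $\mathcal F_1=\dots=\mathcal F_r=[V_n,k]$ is $r$-cross intersecting.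

(b) Let $(r-1)n\ge rk$ and $\rho=\lceil n/(n-k)\rceil$, so that $2\le\rho\le r$. If the $\mathcal F_i$ are nonempty and $r$-cross intersecting, then $\prod_{i\in J}|\mathcal F_i|\le\binom{n-1}{k-1}_q^{|J|}$ for every $J\subset\{1,\dots,r\}$ with $|J|\ge\rho$.

(c) Let $(r-1)n\ge rk$ and let $f_i:[V_n,k]\to[0,1]$ satisfy $\prod_if_i(F_i)=0$ whenever $\bigcap F_i=\{0\}$. Then $\prod_i\sum_Ff_i(F)\le\binom{n-1}{k-1}_q^r$, with equality if and only if the $f_i$ are the indicators of families as in the equality case of Theorem 1.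

When all $\mathcal F_i$ are one family $\mathcal F$, the bound is a theorem of Chowdhury–Patkós and Newman. We do not use it. For two families we do use the following theorem of Tokushige: *if $k\ge t\ge1$, $n\ge2k$ and $\mathcal A,\mathcal B\subset[V_n,k]$ satisfy $\dim(A\cap B)\ge t$ for all $A\in\mathcal A$, $B\in\mathcal B$, then $|\mathcal A||\mathcal B|\le\binom{n-t}{k-t}_q^2$, with equality iff $\mathcal A=\mathcal B=\{F\in[V_n,k]:W\le F\}$ for some $W\in[V_n,t]$, or $n=2k$ and $\mathcal A=\mathcal B=[H,k]$ for some $H\in[V_n,n-t]$.*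

Let us try small cases. If $k=1$ and the families are nonempty, all members of all families must be the same line, so the product is $1$.

Suppose next that $n\ge2k$ and all families are nonempty. Any two of them are cross intersecting: if $F_1\cap F_2=0$, then completing the choice arbitrarily gives intersection $0$. Tokushige's theorem with $t=1$ bounds $|\mathcal F_i||\mathcal F_j|$ by $\binom{n-1}{k-1}_q^2$, and multiplying over all pairs gives the bound. This reduction to pairs is the first thing to try, and it stops exactly at $n<2k$. There two $k$-spaces always meet, so the pairs carry no information.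

The first case beyond it is $k=2$, $n=3$, $r=3$. By duality (Section 3) it becomes the following statement about a projective plane: three sets $\mathcal G_1,\mathcal G_2,\mathcal G_3$ of points with no noncollinear transversal satisfy $\prod|\mathcal G_i|\le(q+1)^3$. This can be done by hand, for nonempty sets. If two of the sets are the same singleton, the product is at most $q^2+q+1<(q+1)^3$. Otherwise any two of the sets contain distinct points, one from each. Choose $x\in\mathcal G_1$, $y\in\mathcal G_2$ with $x\ne y$, and let $\ell$ be the projective line through them; then $\mathcal G_3\subset\ell$. Take $z\in\mathcal G_3$. By symmetry let $z\ne x$; then $x$ and $z$ determine $\ell$, so $\mathcal G_2\subset\ell$. Finally, distinct points of $\mathcal G_2$ and $\mathcal G_3$ determine $\ell$, so $\mathcal G_1\subset\ell$. Each set has at most $q+1$ points, and equality forces all three to be the point set of $\ell$.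

The next case, $k=3$, $n=5$, $r=3$, already needs the full method. Its dual lives in the space of the example in Section 1.

## 3. Cross nonspanning families

Fix a nondegenerate symmetric bilinear form on $V$. Then $\dim F^\perp=n-\dim F$ and $(F_1\cap\dots\cap F_r)^\perp=F_1^\perp+\dots+F_r^\perp$.

**Definition.** $\mathcal G_1,\dots,\mathcal G_r\subset[V,m]$ are *cross nonspanning* if $G_1+\dots+G_r\ne V$ for all $G_i\in\mathcal G_i$.

With $m=n-k$, the map $F\mapsto F^\perp$ turns $r$-cross intersecting families in $[V,k]$ into cross nonspanning families in $[V,m]$. The star of $L$ becomes $[H,m]$ with $H=L^\perp$, and $[H,k]$ becomes $\{C\in[V,m]:C\ge L\}$ with $L=H^\perp$. For example, $\mathcal G_1=\dots=\mathcal G_r=[H,m]$ is cross nonspanning since all sums stay in $H$. For a hyperplane $H$ put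
$$p_d:=\mu([H,d])=\frac{[n-d]}{[n]}=\frac{q^{n-d}-1}{q^n-1}.$$

**Theorem D.** Let $r\ge2$, $1\le l\le m$, $n=(r-1)m+l$, $p=p_m$. If $\mathcal G_1,\dots,\mathcal G_r\subset[V_n,m]$ are cross nonspanning, then $\prod\mu(\mathcal G_i)\le p^r$. Equality holds only if all $\mathcal G_i=[H,m]$ for one hyperplane $H$, or $r=2$, $n=2m$ and all $\mathcal G_i=\{C\in[V_n,m]:C\ge L\}$ for one line $L$.

**Theorem D implies Theorem 1 and Theorem 2(b).** The hypothesis $(r-1)n\ge rk$ gives $rk<rn$, so $k<n$. If some $\mathcal F_i$ is empty, the product is $0<\binom{n-1}{k-1}_q^r$. Let all be nonempty and put $m=n-k$. The hypothesis says $rm\ge n$, and $1\le m\le n-1$. So $\rho=\lceil n/m\rceil\in[2,r]$ and $n=(\rho-1)m+l$ with $1\le l\le m$. Any $\rho$ of the families are $\rho$-cross intersecting, because a choice with intersection $0$ could be extended by arbitrary members of the others. By Theorem D, the product of their densities is at most $p^\rho$, where $p=p_m=[k]/[n]=\binom{n-1}{k-1}_q/\binom nk_q$.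 For $|J|\ge\rho$, multiply these inequalities over all $\rho$-subsets of $J$. Each $i\in J$ occurs $\binom{|J|-1}{\rho-1}$ times, and the total exponent of $p$ is $\rho\binom{|J|}{\rho}=|J|\binom{|J|-1}{\rho-1}$. Taking the root of order $\binom{|J|-1}{\rho-1}$ gives (b). The case $J=\{1,\dots,r\}$ is the bound of Theorem 1.

If equality holds in Theorem 1, it holds for every $\rho$-subset. Any two families lie in a common $\rho$-subset, so all families are equal. They are all the same star, or $\rho=2$, $n=2k$ and all equal $[H,k]$. Consider the latter with $r\ge3$. If $k=1$, then $H$ is a line and $[H,1]=\{H\}$ is a star. If $k\ge2$, choose $A,B\in[H,k]$ with $A+B=H$. Since $\dim H=2k-1$, $A\cap B$ is a line. Choose $C\in[H,k]$ not containing this line (possible as $k<2k-1$). Then $A\cap B\cap C=0$, so the families are not $r$-cross intersecting, a contradiction.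

Conversely, stars are $r$-cross intersecting and attain equality. For $r=2$, $n=2k$, two $k$-spaces in the $(2k-1)$-space $H$ meet nontrivially, and $\binom{2k-1}k_q=\binom{2k-1}{k-1}_q$. $\square$

**Theorem 2(a) and (c).** (a) Any $r$ subspaces of dimension $k$ meet in dimension at least $n-r(n-k)=rk-(r-1)n>0$, and $\binom nk_q>\binom{n-1}{k-1}_q$ since $k<n$. (c) The supports of the $f_i$ are $r$-cross intersecting and $f_i\le1_{\mathrm{supp}f_i}$, so Theorem 1 gives the bound. In case of equality the supports attain equality in Theorem 1, and $\sum_Ff_i(F)=|\mathrm{supp}f_i|$ for every $i$, i.e. $f_i=1_{\mathrm{supp}f_i}$. The converse is clear. $\square$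

It remains to prove Theorem D. We may assume that all $\mathcal G_i$ are nonempty, as otherwise the product is $0<p^r$.

## 4. Two families, and points in projective space

**The case $r=2$.** This starts the induction. Here $n=m+l\le2m$. Dualize to subspaces of dimension $n-m=l$, where $n\ge2l$, and apply Tokushige's theorem with $t=1$ and $k=l$. The bound matches, since $\binom{n-1}{l-1}_q/\binom nl_q=[l]/[n]=p_m$. Stars dualize to $[H,m]$. The second extremal case needs $n=2l$, i.e. $l=m$, and dualizes to $\{C:C\ge L\}$. $\square$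

**The case $m=1$, $r\ge3$.** This disposes of small $m$, where later estimates would fail. Now $l=1$, $n=r$, and the $\mathcal G_i$ are nonempty sets of points (lines of $V$) with no independent transversal. We use Rado's theorem and prove it.

**Rado's theorem.** If finite sets $A_1,\dots,A_r$ of points satisfy $\operatorname{rk}(\bigcup_{i\in J}A_i)\ge|J|$ for all $J\subset\{1,\dots,r\}$, then there are $x_i\in A_i$ with $x_1,\dots,x_r$ independent.

*Proof.* Write $A_J=\bigcup_{i\in J}A_i$. Taking $|J|=1$, all $A_i$ are nonempty. Suppose some set, say $A_1$, contains distinct $x,y$. We claim that replacing $A_1$ by $A_1\setminus x$ or by $A_1\setminus y$ preserves the condition. Otherwise there are $J,K\subset\{2,\dots,r\}$ such that the condition fails for $\{1\}\cup J$ after the first replacement and for $\{1\}\cup K$ after the second: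
$$\operatorname{rk}(A_J\cup(A_1\setminus x))\le|J|,\qquad \operatorname{rk}(A_K\cup(A_1\setminus y))\le|K|.$$
The union of these two sets is $A_{J\cup K}\cup A_1$, and their intersection contains $A_{J\cap K}$. Submodularity of rank gives
$$|J|+|K|\ge\operatorname{rk}(A_{J\cup K}\cup A_1)+\operatorname{rk}(A_{J\cap K})\ge|J\cup K|+1+|J\cap K|=|J|+|K|+1,$$
a contradiction. So we may shrink until all $A_i$ are singletons. The condition for $J=\{1,\dots,r\}$ then says that they are independent. $\square$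

Since our $\mathcal G_i$ have no independent transversal, there is $J\ne\emptyset$, $|J|=j$, with $\bigcup_{i\in J}\mathcal G_i$ inside a subspace of dimension at most $j-1$. As the sets are nonempty, $j\ge2$. So $\prod|\mathcal G_i|\le[j-1]^j[r]^{r-j}$.

If $j=r$, the bound is $[r-1]^r$, with equality only if all $\mathcal G_i=[H,1]$ for one hyperplane $H$. Let $2\le j<r$. Then $[r-1]=q^{r-j}[j-1]+[r-j]>q^{r-j}[j-1]$. Also $[r]/[r-1]=q+1/[r-1]<q+1\le q^2\le q^j$. Hence
$$\Bigl(\frac{[r-1]}{[j-1]}\Bigr)^j>q^{j(r-j)}\ge\Bigl(\frac{[r]}{[r-1]}\Bigr)^{r-j},$$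
i.e. $[j-1]^j[r]^{r-j}<[r-1]^r$. Since $p=[r-1]/[r]$, this is Theorem D for $m=1$. $\square$

## 5. The quotient inequality, and why averages alone do not suffice

From now on
$$m\ge2,\quad r\ge3,\quad N=r-1,\quad 1\le l\le m,\quad n=(r-1)m+l,\quad p=p_m.$$
We induct on $r$ for fixed $m$. The induction hypothesis is Theorem D, with its equality statement, for $r-1$ families of $m$-spaces in dimension $(r-1)m=(r-2)m+m$. In that dimension the hyperplane density is
$$p'=\frac{q^{(r-2)m}-1}{q^{(r-1)m}-1}=\frac{q^{n-l-m}-1}{q^{n-l}-1}.$$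
Let
$$\varepsilon:=\frac{q^{n-l-m}[l][m]}{[n-l][n-m]}.$$
Since $(q^{n-l}-1)(q^{n-m}-1)-(q^{n-l-m}-1)(q^n-1)=q^{n-l-m}(q^l-1)(q^m-1)$, we have $1-\varepsilon=\frac{(q^{n-l-m}-1)(q^n-1)}{(q^{n-l}-1)(q^{n-m}-1)}$. Because $p=\frac{q^{n-m}-1}{q^n-1}$, this gives
$$p'=p(1-\varepsilon),\qquad 0<\varepsilon<1. \tag{3}$$
In the example of Section 1 with $r=3$: $p=\frac7{31}$, $p'=\frac15$, $\varepsilon=\frac4{35}$.

Let $\mathcal G_1,\dots,\mathcal G_r\subset[V,m]$ be cross nonspanning and nonempty, and let $\mathcal S\subset[V,l]$ be the set of $l$-spaces contained in a member of $\mathcal G_1$ (the *shadow* of $\mathcal G_1$ in dimension $l$; the shadow of $[H,m]$ is $[H,l]$).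

**Lemma 1 (quotients).** If $0\le f_i\le1_{\mathcal G_i}$ for $i\ge2$ and $B\in\mathcal S$, then $\prod_{i\ge2}(Tf_i)(B)\le p'^N$.

*Proof.* By (2), $(Tf_i)(B)\le\mu(\mathcal G_i/B)$. The families $\mathcal G_2/B,\dots,\mathcal G_r/B$ are cross nonspanning in $V/B$. Indeed, if $C_2+\dots+C_r+B=V$ with $C_i\in\mathcal G_i$, and $B\le A\in\mathcal G_1$, then $A+C_2+\dots+C_r=V$, which is impossible. As $\dim V/B=(r-1)m$, the induction hypothesis gives $\prod_{i\ge2}\mu(\mathcal G_i/B)\le p'^N$. $\square$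

Write $a_i=\mu(\mathcal G_i)$ and $y_i=T1_{\mathcal G_i}/a_i$. The average of $y_i$ over *all* of $[V,l]$ is $1$. If $y_i$ were close to $1$ on $\mathcal S$, we would get $\prod_{i\ge2}a_i\le p'^N<p^N$, and this is false for the extremal families. When all $\mathcal G_i=[H,m]$ and $B\le H$, an $m$-space $C$ disjoint from $B$ lies in $H$ iff $(C+B)/B\le H/B$, so $(T1_{\mathcal G_i})(B)=p'$ and $y_i=1-\varepsilon$ at every point of $\mathcal S$. In the example, $\frac15$ against $\frac7{31}$. So a drop by the factor $1-\varepsilon$ must be allowed, and no more than that.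

The sensible next attempt is to average over $\mathcal S$. A spectral estimate for $T$ will give $E_{\mathcal S}[y_i]\ge1-t_i$, with $t_i=\varepsilon$ in the extremal situation, so each single family loses only what is allowed. But Lemma 1 bounds a product, and we need $E_{\mathcal S}[\prod y_i]\ge\prod(1-t_i)$. Means alone do not give this: if $y_2=2$ on half of a set and $0$ on the other half, and $y_3=2-y_2$, both means are $1$ and $y_2y_3=0$ everywhere. A separate variance bound does not repair it. From means at least $1-t$ and variances at most $\beta t^2$ one gets only $E[y_2y_3]\ge(1-t)^2-\beta t^2$, which misses the target by $\beta t^2$, and at the extremal configuration nothing may be lost.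

What gets past this point is that the deviation of the mean and the variance are paid from one budget. We shall prove an inequality of the form $(1-b)\cdot\text{variance}+(\text{mean}-1)^2\le t^2$. If the mean drops all the way to $1-t$, the variance is $0$; if the mean drops less, it leaves a gain that outweighs the variance. Three ingredients are needed: the spectrum of $T$, a lower bound for $|\mathcal S|$, and this budget inequality.

## 6. The spectrum of the disjointness operator

**Lemma 2.** Let $1\le l\le m$, $l+m\le n$. Then $E(Tf)=Ef$, and if $Ef=0$ then $E(Tf)^2\le\lambda^2Ef^2$, where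
$$\lambda^2=\frac{[l][m]}{q^{l+m}[n-l][n-m]}.$$

In the example, $\lambda^2=\frac{3}{8\cdot15\cdot7}=\frac1{280}$. For $f=1_{[H,2]}$ the variance of $f$ is $\frac7{31}\cdot\frac{24}{31}=\frac{168}{961}$. The variance of $Tf$ (values $\frac15,\frac14$ with probabilities $\frac{15}{31},\frac{16}{31}$) is $\frac{240}{961}\cdot\frac1{400}=\frac{0.6}{961}$. The ratio is exactly $\frac1{280}$.

*Proof.* **Step 1: adjoint and filtration.** We find nested spaces that $T$ respects. The number $\langle Tf,g\rangle$ is the average of $f(C)g(B)$ over disjoint pairs, so $(T^*g)(C)$ is the average of $g$ over the $l$-spaces $B$ disjoint from $C$, and $g=1$ gives $E(Tf)=Ef$. For a subspace $I$ of $V$ put $u_I(C)=1[I\le C]$ on $[V,m]$ and $v_I(B)=1[I\le B]$ on $[V,l]$. Let $L_i=\mathrm{span}\{u_I:\dim I=i\}$ and $M_i=\mathrm{span}\{v_I:\dim I=i\}$, with $L_{-1}=M_{-1}=0$. If $\dim I=i<m$, then $\sum_{I'\ge I,\,\dim I'=i+1}u_{I'}=[m-i]u_I$, since an $m$-space containing $I$ contains $[m-i]$ spaces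 $I'$ of dimension $i+1$ over $I$. So $L_i\subset L_{i+1}$ for $i<m$, and similarly $M_i\subset M_{i+1}$ for $i<l$.

**Step 2: $T$ on $u_I$.** Let $\dim I=i$, $0\le i\le l$. If $I\cap B\ne0$, then $(Tu_I)(B)=0$. If $I\cap B=0$ and $C\ge I$, the modular law gives $C\cap(B+I)=I+(C\cap B)$. So $C\cap B=0$ iff $C/I$ is disjoint from the $l$-space $(B+I)/I$ in $V/I$ (if $C\cap B\le I$, then $C\cap B\le I\cap B=0$). By (1), used in $V/I$ and in $V$, $Tu_I=c_i\,1[I\cap B=0]$ with
$$c_i=\frac{q^{l(m-i)}\binom{n-l-i}{m-i}_q}{q^{lm}\binom{n-l}m_q}=q^{-li}\prod_{j<i}\frac{q^{m-j}-1}{q^{n-l-j}-1}.$$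
Next, $1[I\cap B=0]=\sum_{J\le I}(-1)^{\dim J}q^{\binom{\dim J}2}v_J(B)$. Indeed, with $d=\dim(I\cap B)$ the sum is $\sum_j(-1)^jq^{\binom j2}\binom dj_q=\prod_{j<d}(1-q^j)$ by the $q$-binomial theorem, which is $1$ for $d=0$ and $0$ for $d\ge1$. All terms with $J\ne I$ lie in $M_{i-1}$, so
$$Tu_I\equiv(-1)^iq^{\binom i2}c_iv_I\pmod{M_{i-1}}.$$
Symmetrically $T^*v_I\equiv(-1)^iq^{\binom i2}c_i'u_I\pmod{L_{i-1}}$ with $c_i'=q^{-mi}\prod_{j<i}\frac{q^{l-j}-1}{q^{n-m-j}-1}$.

**Step 3: eigenvalues.** By Step 2, $T$ maps $L_i$ into $M_i$ and $T^*$ maps $M_i$ into $L_i$ for $0\le i\le l$. So $T^*T$ preserves $L_0\subset\dots\subset L_l$, and $T^*Tu_I\equiv\kappa_iu_I\pmod{L_{i-1}}$ with $\kappa_i=q^{i(i-1)}c_ic_i'$. Being self-adjoint, $T^*T$ preserves $L_i\ominus L_{i-1}$ (the orthogonal complement of $L_{i-1}$ in $L_i$). For $f$ in it, $T^*Tf-\kappa_if$ lies both in $L_{i-1}$ and in its orthogonal complement, so it is $0$. Since the $v_I$ with $\dim I=l$ are the indicators of single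 elements, $M_l$ consists of all functions on $[V,l]$. So the range of $T^*$ lies in $L_l$, and $T$ vanishes on $L_l^\perp$.

**Step 4: the largest nontrivial eigenvalue.** For $1\le i<l$,
$$\frac{\kappa_{i+1}}{\kappa_i}=q^{2i-l-m}\,\frac{(q^{m-i}-1)(q^{l-i}-1)}{(q^{n-l-i}-1)(q^{n-m-i}-1)}\le1,$$
because $n-l\ge m$, $n-m\ge l$ and $2i\le l+m$. So on $L_0^\perp$, the functions of mean $0$, $T^*T$ has largest eigenvalue at most $\kappa_1=c_1c_1'=\lambda^2$. Hence $E(Tf)^2=\langle T^*Tf,f\rangle\le\lambda^2Ef^2$ there. $\square$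

## 7. Shadows, measured in odds

For $0\le x<1$ put $o(x)=\frac x{1-x}$, and $o(1)=\infty$. This is increasing in $x$. From $1-p_d=\frac{q^{n-d}(q^d-1)}{q^n-1}$,
$$o(p_d)=\frac{[n-d]}{q^{n-d}[d]}. \tag{4}$$
Odds are convenient because they turn $\lambda$ into $\varepsilon$. By (4), $\frac{\lambda^2}{o(p)o(p_l)}=\frac{[l][m]}{q^{l+m}[n-l][n-m]}\cdot\frac{q^{2n-l-m}[l][m]}{[n-l][n-m]}=\varepsilon^2$, that is,
$$\lambda=\varepsilon\sqrt{o(p)\,o(p_l)}. \tag{5}$$
In the example, $o(p)=\frac7{24}$ and $o(p_1)=\frac{15}{16}$.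

**Lemma 3 (shadow).** Let $1\le l\le m<n$, $\emptyset\ne\mathcal F\subset[V,m]$, and let $\mathcal S$ be the set of $l$-spaces contained in a member of $\mathcal F$. Then $o(\mu(\mathcal S))\ge\frac{o(p_l)}{o(p_m)}\,o(\mu(\mathcal F))$.

Equality holds for $\mathcal F=[H,m]$, whose shadow is $[H,l]$.

*Proof.* **Step 1: reduction to one dimension.** For $l=m$ the statement is trivial. For $l<m$ the shadow can be taken one dimension at a time, so it suffices to treat $d+1\to d$, where $l\le d<d+1\le m$, with factor $\sigma^{-2}$, where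
$$\sigma^2=\frac{o(p_{d+1})}{o(p_d)}=\frac{q[d][n-d-1]}{[d+1][n-d]}>0;$$
the factors multiply to $o(p_l)/o(p_m)$. Let $a,b$ be the densities of $\mathcal F\subset[V,d+1]$ and of its shadow $\mathcal S\subset[V,d]$. If $b=1$ there is nothing to prove. Let $b<1$; then $a<1$.

**Step 2: spectrum of the down operator.** This gives the second-moment bound we need. For $f$ on $[V,d]$ and $Y\in[V,d+1]$ let $(Df)(Y)$ be the average of $f$ over the $d$-subspaces of $Y$. Then $(D^*g)(B)$ is the average of $g$ over the $[n-d]$ spaces of dimension $d+1$ containing $B$. Let $u_I,v_I$ be the containment indicators on $[V,d+1]$ and $[V,d]$, and $M_i=\mathrm{span}\{v_I:\dim I=i\}$, $M_{-1}=0$. As before $M_0\subset\dots\subset M_d$, and $M_d$ consists of all functions on $[V,d]$. Let $\dim I=i\le d$. A $(d+1)$-space containing $I$ has $[d+1-i]$ subspaces of dimension $d$ containing $I$, out of $[d+1]$, so $Dv_I=\frac{[d+1-i]}{[d+1]}u_I$. A $(d+1)$-space $Y\ge B$ contains $I$ always if $I\le B$, only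 for $Y=B+I$ if $\dim(I\cap B)=i-1$, and never otherwise. So $D^*u_I=v_I+\frac1{[n-d]}1[\dim(I\cap B)=i-1]$. Moreover
$$1[\dim(I\cap B)=i-1]=\sum_{J\in[I,i-1]}v_J-[i]v_I ,$$
since the sum counts the hyperplanes of $I$ lying in $B$: there are $[i]$ if $I\le B$, one if $\dim(I\cap B)=i-1$, none otherwise. Therefore
$$D^*Dv_I\equiv\theta_iv_I\pmod{M_{i-1}},\qquad\theta_i=\frac{[d+1-i]}{[d+1]}\Bigl(1-\frac{[i]}{[n-d]}\Bigr).$$
As in Lemma 2, the self-adjoint operator $D^*D$ acts as $\theta_i$ on $M_i\ominus M_{i-1}$. Let $i\ge1$. If the second factor of $\theta_i$ is negative, then $\theta_i\le0<\sigma^2$. Otherwise both factors are at most their values at $i=1$, so $\theta_i\le\theta_1=\frac{[d]}{[d+1]}\cdot\frac{q[n-d-1]}{[n-d]}=\sigma^2$. Thus $E(Dg)^2\le\sigma^2Eg^2$ whenever $Eg=0$.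

**Step 3: the comparison.** Let $h=D(1_{\mathcal S}-b)$. Then $Eh=0$ and $Eh^2\le\sigma^2b(1-b)$. On $\mathcal F$ we have $h=1-b$, because all $d$-subspaces of a member of $\mathcal F$ are in $\mathcal S$. On the complement of $\mathcal F$, $h$ contributes $-a(1-b)$ to the mean, so by Cauchy–Schwarz
$$Eh^2\ge a(1-b)^2+\frac{a^2(1-b)^2}{1-a}=o(a)(1-b)^2.$$
Comparing, $o(b)\ge\sigma^{-2}o(a)$. $\square$

## 8. Mean and variance share one budget

We need averages over $\mathcal S$, but Lemma 3 only bounds $\mu(\mathcal S)$ from below by some $b$. A weight $s=\frac b{\mu(\mathcal S)}1_{\mathcal S}$ has mass exactly $b$, and averaging with weight $s$ is uniform averaging over $\mathcal S$.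

**Lemma 4 (moments).** Let $T$, $\lambda$ be as in Lemma 2. Let $s:[V,l]\to[0,1]$ with $Es=b\in(0,1)$, and $E_s[X]:=E[sX]/b$. Let $f:[V,m]\to[0,1]$ with $Ef=a>0$, and put $\delta=\frac{Tf}a-1$, $\bar\delta=E_s\delta$, $v=E_s\delta^2-\bar\delta^2$. Then
$$(1-b)v+\bar\delta^2\le t^2,\qquad t=\frac\lambda{\sqrt{o(b)o(a)}}\quad(t=0\text{ if }a=1).$$

*Proof.* Let $h=T(f-a)=a\delta$. Then $Eh=0$, and by Lemma 2 $Eh^2\le\lambda^2(Ef^2-a^2)\le\lambda^2a(1-a)$, as $f^2\le f$. Since $E[(1-s)h]=-bE_sh$, Cauchy–Schwarz with weight $1-s$ gives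
$$Eh^2=E[sh^2]+E[(1-s)h^2]\ge bE_s[h^2]+\frac{(bE_sh)^2}{1-b}=a^2b\Bigl(v+\bar\delta^2+\frac{b\bar\delta^2}{1-b}\Bigr)=a^2b\Bigl(v+\frac{\bar\delta^2}{1-b}\Bigr).$$
Multiply by $\frac{1-b}{a^2b}$. $\square$

For $f=1_{[H,m]}$ and $s=1_{[H,l]}$ we have $a=p$, $b=p_l$, so $t=\varepsilon$ by (5). By Section 5, $\delta=-\varepsilon$ throughout the support of $s$: the mean uses the whole budget and $v=0$.

Now take several functions $f_i$ with the same $s$, and write $\delta_i,\bar\delta_i,v_i,t_i$ for their quantities. Let $\beta=\frac1{1-b}=1+o(b)\ge1$, let $\tau_i\ge t_i$ be any upper bounds, and put $w_i=\bar\delta_i+\tau_i$. Since $|\bar\delta_i|\le t_i\le\tau_i$, we have $w_i\in[0,2\tau_i]$, and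
$$v_i\le\beta(\tau_i^2-\bar\delta_i^2)=\beta w_i(2\tau_i-w_i). \tag{6}$$
The number $w_i$ measures how far the mean stays above its worst value, and (6) bounds the variance linearly in $w_i$.

**Lemma 5 (products).**

(a) $E_s\delta_i^2\le\beta\tau_i^2$.

(b) If $\tau_1,\tau_2<1$ and $\beta^2\tau_1\tau_2\le(1-\tau_1)(1-\tau_2)$, then $E_s[(1+\delta_1)(1+\delta_2)]\ge(1-\tau_1)(1-\tau_2)$.

(c) For $N\ge3$ functions: if $\tau_i<1$ and $\frac{\tau_i}{1-\tau_i}\le\frac1{2N\beta}$ for all $i$, then $E_s\prod(1+\delta_i)\ge\prod(1-\tau_i)$.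

*Proof of (a).* $E_s\delta_i^2=v_i+\bar\delta_i^2\le\beta\tau_i^2-(\beta-1)\bar\delta_i^2\le\beta\tau_i^2$.

*Proof of (b).* The left side is $(1+\bar\delta_1)(1+\bar\delta_2)$ plus a covariance, so it is at least
$$(1-\tau_1+w_1)(1-\tau_2+w_2)-\sqrt{v_1v_2}\ \ge\ (1-\tau_1)(1-\tau_2)+(1-\tau_2)w_1+(1-\tau_1)w_2-2\beta\sqrt{\tau_1\tau_2w_1w_2},$$
where we dropped $w_1w_2\ge0$ and used $v_i\le2\beta\tau_iw_i$. By the inequality of arithmetic and geometric means and the hypothesis, $(1-\tau_2)w_1+(1-\tau_1)w_2\ge2\sqrt{(1-\tau_1)(1-\tau_2)w_1w_2}\ge2\beta\sqrt{\tau_1\tau_2w_1w_2}$.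

*Proof of (c).* **Step 1: a numerical inequality.** It bounds a product below by something linear and quadratic, which we can average. For $\zeta_1,\dots,\zeta_N\ge-1$ and $N\ge3$,
$$\prod(1+\zeta_i)\ge1+\sum\zeta_i-N\sum\zeta_i^2. \tag{7}$$
Let $x\ge0$, $x^2=N\sum\zeta_i^2$. By Cauchy–Schwarz $\sum\zeta_i\le x$. If $x^2\ge2.7$, the right side is at most $1+x-x^2<0$ (the positive root of $x^2-x-1$ has square below $2.62$), while the left side is $\ge0$. If $x^2<2.7$, then $\sum\zeta_i^2<0.9$, so all $\zeta_i>-0.95$. Let $g(y)=\ln(1+y)-y+3y^2$. Then $g'(y)=\frac{y(5+6y)}{1+y}$, so on $[-0.95,\infty)$ the function $g$ increases up to $-\frac56$, decreases up to $0$, and then increases. Since $g(0)=0$ and $g(-0.95)=\ln0.05+0.95+2.7075>0$, we have $g\ge0$ on $[-0.95,\infty)$. Hence $\prod(1+\zeta_i)\ge\exp\bigl(\sum\zeta_i-3\sum\zeta_i^2\bigr)\ge1+\sum\zeta_i-3\sum\zeta_i^2\ge1+\sum\zeta_i-N\sum\zeta_i^2$.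

**Step 2: averaging.** We normalize so that the target is $1$. Put $1+\zeta_i=\frac{1+\delta_i}{1-\tau_i}$. This is $\ge0$ because $1+\delta_i=Tf_i/Ef_i\ge0$. Then $\zeta_i=\frac{\delta_i+\tau_i}{1-\tau_i}$, so $E_s\zeta_i=\frac{w_i}{1-\tau_i}$, and by (6)
$$E_s\zeta_i^2=\frac{v_i+w_i^2}{(1-\tau_i)^2}\le\frac{\beta w_i(2\tau_i-w_i)+w_i^2}{(1-\tau_i)^2}\le\frac{2\beta\tau_iw_i}{(1-\tau_i)^2}.$$
By (7), $E_s\prod(1+\zeta_i)\ge1+\sum\frac{w_i}{1-\tau_i}\bigl(1-\frac{2N\beta\tau_i}{1-\tau_i}\bigr)\ge1$. Multiply by $\prod(1-\tau_i)$. $\square$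

## 9. Sizes of $p$, $\varepsilon$ and $o(p_l)$

Put $Q=q^m\ge4$ and $R=q^l\in[2,Q]$, so that $p=\frac{Q^{r-2}R-1}{Q^{r-1}R-1}$.

**Estimate (E1).** $p<\frac1Q$. Moreover $\frac1p=Q+\frac{Q-1}{Q^{r-2}R-1}$, and $Q^{r-2}R-1\ge2Q-1$, so $p\ge\frac1{Q+1}$. If $r\ge4$, then $Q^{r-2}R-1\ge2Q^2-1$, so $\frac1p\le Q+\frac{Q-1}{2Q^2-1}\le Q+\frac1{2Q}\le\frac{33}{32}Q$. Put $\kappa:=o(p)<\frac1{Q-1}\le\frac13$; then $1+\kappa=\frac1{1-p}<\frac Q{Q-1}$.

**Estimate (E2).** We have $\varepsilon=\frac{Q^{r-2}(R-1)(Q-1)}{(Q^{r-2}R-1)(Q^{r-1}-1)}$. This increases with $R$, because for $c>1$ the derivative of $\frac{R-1}{cR-1}$ has the sign of $c-1$. Taking $R=Q$ and using $\frac{Q^{r-1}-1}{Q-1}=1+Q+\dots+Q^{r-2}\ge Q^{r-3}(Q+1)$, we get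
$$\varepsilon\le\frac{Q^{r-2}}{Q^{2(r-3)}(Q+1)^2}=\frac{Q^{4-r}}{(Q+1)^2}.$$
So for $r=3$, $\varepsilon\le\frac Q{(Q+1)^2}\le0.16$. For $r\ge4$, $\varepsilon\le\frac1{25}$ and $N\varepsilon\le\frac{(r-1)4^{4-r}}{25}\le\frac3{25}$, as $(r-1)4^{4-r}$ decreases in $r$.

**Estimate (E3).** By (4), $o(p_l)=\frac{Q^{r-1}-1}{Q^{r-1}(R-1)}<1$.

Now let $\mathcal G_1,\dots,\mathcal G_r$ be cross nonspanning with densities $a_i$, numbered so that $a_1=\min a_i$, and suppose
$$\prod_{i=1}^ra_i\ge p^r. \tag{8}$$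
In particular $a_1>0$. As before $\mathcal S\subset[V,l]$ is the shadow of $\mathcal G_1$, the smallest family. We show that all $a_i=p$ (Sections 10–12), and then find the hyperplane (Section 13).

## 10. All densities at least $p$

**Step 1: if $a_1\ge p$, then all $a_i=p$.** Here the budget inequality works without any slack. Take $f_i=1_{\mathcal G_i}$ for $i\ge2$ and $b=p_l$. By Lemma 3, $o(\mu(\mathcal S))\ge\frac{o(p_l)}{o(p)}o(a_1)\ge o(p_l)$, so $b\le\mu(\mathcal S)$ and $s=\frac b{\mu(\mathcal S)}1_{\mathcal S}$ is admissible in Lemma 4. By (E3), $\beta=1+o(p_l)\le2$. By (5), $t_i=\lambda/\sqrt{o(p_l)o(a_i)}\le\varepsilon$, with strict inequality if $a_i>p$. Use Lemma 5 with $\tau_i=t_i$.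

* For $r=3$: $\beta^2t_2t_3\le4\varepsilon^2\le(1-\varepsilon)^2\le(1-t_2)(1-t_3)$, since $\varepsilon\le0.16<\frac13$; Lemma 5(b) applies.
* For $r\ge4$: $(4N+1)\varepsilon\le\frac{13}{25}<1$, so $\frac{t_i}{1-t_i}\le\frac1{4N}\le\frac1{2N\beta}$; Lemma 5(c) applies.

In both cases
$$E_s\prod_{i\ge2}Tf_i\ \ge\ \prod_{i\ge2}a_i(1-t_i)\ \ge\ \bigl(p(1-\varepsilon)\bigr)^N=p'^N,$$
and the second inequality is strict if some $a_i>p$, $i\ge2$. By Lemma 1 the left side is at most $p'^N$. Hence $a_i=p$ for $i\ge2$, and $p\le a_1\le a_2=p$.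

**Step 2: what equality leaves behind.** In this situation the average of $\prod_{i\ge2}T1_{\mathcal G_i}$ over $\mathcal S$ is $p'^N$, and the product is at most $p'^N$ at each point. So
$$\prod_{i\ge2}(T1_{\mathcal G_i})(B)=p'^N\ \text{ for every }B\in\mathcal S,\qquad|\mathcal S|\ge p_l\binom nl_q=\binom{n-1}l_q. \tag{9}$$

It remains to exclude $a_1<p$. If this is done, then (8) forces all $a_i=p$, which is the inequality of Theorem D.

## 11. A density below $p$: common preparation and three families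

Suppose $a_1=\eta p$ with $0<\eta<1$. The shadow of $\mathcal G_1$ may now be smaller than $\binom{n-1}l_q$, so the $t_i$ grow. In exchange the other densities are larger, and Lemma 1 becomes stronger by a factor $\eta$. We show that this trade is always lost.

**Step 1: normalization.** We replace the other densities by ones with known product. As $\prod_{i\ge2}a_i\ge p^N/\eta\ge a_1^N$, continuity lets us choose $a_i'\in[a_1,a_i]$, $i\ge2$, with $\prod_{i\ge2}a_i'=p^N/\eta$. Let $f_i=\frac{a_i'}{a_i}1_{\mathcal G_i}$, so $Ef_i=a_i'$. Define $b\in(0,1)$ by $o(b)=\frac{o(p_l)}{o(p)}o(a_1)$. By Lemma 3, $b\le\mu(\mathcal S)$; put $s=\frac b{\mu(\mathcal S)}1_{\mathcal S}$. With $y_i=1+\delta_i=Tf_i/a_i'$, Lemma 1 and (3) give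
$$\prod_{i\ge2}y_i\le\frac{p'^N\eta}{p^N}=\eta(1-\varepsilon)^N\quad\text{on }\mathcal S. \tag{10}$$

**Step 2: bounds for the $t_i$.** We express everything through $\eta$. Put $\omega^2=\frac{1-\eta p}{1-p}=1+\kappa(1-\eta)\ge1$, $x_i=a_i'/p$ and $z_i=\eta x_i$. Then $o(p)/o(a_1)=\omega^2/\eta$. Since $x_i\ge\eta$, $o(p)/o(a_i')=\frac{1-px_i}{x_i(1-p)}\le\omega^2/x_i$. By (5) and the choice of $b$,
$$t_i=\varepsilon\,\frac{o(p)}{\sqrt{o(a_1)o(a_i')}}\le\tau_i:=\varepsilon\omega^2z_i^{-1/2}. \tag{11}$$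
From $\prod_{i\ge2}x_i=1/\eta$ we get $\prod_{i\ge2}z_i=\eta^{N-1}=\eta^{r-2}$. From $a_1\le a_i'\le1$ we get $\eta^2\le z_i\le\eta/p$. Dividing the product by the other $r-2$ factors, $z_i\ge\eta^{r-2}(p/\eta)^{r-2}=p^{r-2}$. Also $o(b)=\frac\eta{\omega^2}o(p_l)<\eta$, so $\beta=1+o(b)\le1+\eta$. Finally $\omega^2\le\frac1{1-p}$.

**Step 3: $r=3$, notation.** Here $z_2z_3=\eta$, $z_i\ge p$, hence $\eta\ge p^2$. Let
$$\Sigma=\tau_2+\tau_3,\qquad\Pi=\tau_2\tau_3=\varepsilon^2\omega^4\eta^{-1/2},\qquad\theta=\frac\varepsilon{(1-p)\sqrt p}.$$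
The function $(1-x)\sqrt x$ increases on $(0,\frac13)$ and $\frac1{Q+1}\le p<\frac14$, so $(1-p)\sqrt p\ge\frac Q{(Q+1)^{3/2}}$. With $\varepsilon\le\frac Q{(Q+1)^2}$ this gives $\theta\le(Q+1)^{-1/2}$. By $\eta\ge p^2$, $\Pi\le\frac{\varepsilon^2}{(1-p)^2p}=\theta^2\le\frac1{Q+1}$.

**Step 4: the claim $\Sigma\le1-\eta+2\varepsilon\eta$.** This is what will contradict (10). Let $K=\max(\eta^2,p)$, so $K\le z_2,z_3$. Expanding $(K^{-1/2}-z_2^{-1/2})(K^{-1/2}-z_3^{-1/2})\ge0$ and using $z_2z_3=\eta$, we get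
$$z_2^{-1/2}+z_3^{-1/2}\le K^{-1/2}+K^{1/2}\eta^{-1/2}.$$

*If $\eta^2\ge p$,* then $\Sigma\le\varepsilon(1+\kappa(1-\eta))\bigl(\frac1\eta+\sqrt\eta\bigr)$. We use $\frac1\eta-\eta=(1-\eta)\bigl(\frac1\eta+1\bigr)$ and $\sqrt\eta-\eta=(1-\eta)\frac{\sqrt\eta}{1+\sqrt\eta}\le\frac{1-\eta}2$. Together with $1/\eta\le p^{-1/2}\le\sqrt{Q+1}$ and (E1), (E2), they give
$$\Sigma-2\varepsilon\eta\le(1-\eta)\,\varepsilon\Bigl[\frac{1+\kappa}\eta+\frac32+\kappa\Bigr]\le(1-\eta)\,\frac Q{(Q+1)^2}\Bigl[\frac{Q\sqrt{Q+1}}{Q-1}+\frac32+\frac1{Q-1}\Bigr].$$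
The factor after $(1-\eta)$ decreases in $Q\ge4$. Indeed $\frac Q{(Q+1)^2}$ and $\frac1{Q-1}$ decrease, and $\frac{Q^2}{(Q+1)^{3/2}(Q-1)}$ has logarithmic derivative $\frac{Q-2}{Q(Q-1)}-\frac3{2(Q+1)}<0$, because $2(Q-2)(Q+1)<3Q(Q-1)$. At $Q=4$ the factor is $0.16\bigl(\frac{4\sqrt5}3+\frac{11}6\bigr)<0.78$. So $\Sigma-2\varepsilon\eta\le1-\eta$.

*If $\eta^2<p$,* then $\Sigma\le\frac\varepsilon{1-p}(p^{-1/2}+p^{1/2}\eta^{-1/2})=\theta(1+p\eta^{-1/2})$, and $p^2\le\eta<\sqrt p$. The function
$$\psi(\eta)=\theta(1+p\eta^{-1/2})+\eta-2\varepsilon\eta$$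
is convex, so it suffices that $\psi\le1$ at $p^2$ and at $\sqrt p$. First, $\psi(p^2)\le2\theta+p^2\le\frac2{\sqrt{Q+1}}+\frac1{Q^2}\le0.958$. Next, $2\varepsilon\sqrt p=2\theta(1-p)p$, so
$$\psi(\sqrt p)=\theta(1+p^{3/4}-2p+2p^2)+\sqrt p.$$
If $Q\ge5$, then since $-2p+2p^2<0$ this is at most $\frac{1+Q^{-3/4}}{\sqrt{Q+1}}+\frac1{\sqrt Q}$, in which every term decreases in $Q$, and which is $<0.98$ at $Q=5$. If $Q=4$, then $p\in[\frac15,\frac14)$. The function $p^{-1/4}+2p$ is convex, with values $<1.9$ at $\frac15$ and $<1.92$ at $\frac14$, so it is at most $2$. Hence $p^{3/4}-2p+2p^2=p(p^{-1/4}-2+2p)\le0$ and $\psi(\sqrt p)\le\theta+\sqrt p\le\frac1{\sqrt5}+\frac12<1$. This proves the claim.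

**Step 5: contradiction for $r=3$.** We check the hypothesis of Lemma 5(b). First,
$$2\varepsilon+3\Pi\le\frac{2Q}{(Q+1)^2}+\frac3{Q+1}=\frac5{Q+1}-\frac2{(Q+1)^2}\le\frac{23}{25}<1,$$
since $5u-2u^2$ increases for $0\le u\le\frac15$. As $\eta^2\le\eta$, the claim gives $\Sigma+\Pi(2\eta+\eta^2)\le1-\eta+\eta(2\varepsilon+3\Pi)<1$. So $\tau_2,\tau_3<1$ and
$$\beta^2\Pi\le(1+\eta)^2\Pi=\Pi+\Pi(2\eta+\eta^2)\le1-\Sigma+\Pi=(1-\tau_2)(1-\tau_3).$$
Lemma 5(b) gives $E_s[y_2y_3]\ge(1-\tau_2)(1-\tau_3)$. But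
$$(1-\tau_2)(1-\tau_3)-\eta(1-\varepsilon)^2=(1-\eta+2\varepsilon\eta-\Sigma)+\varepsilon^2(\omega^4\eta^{-1/2}-\eta)>0,$$
because the first bracket is $\ge0$ by the claim and $\omega^4\eta^{-1/2}>1>\eta$. Since $E_s$ averages over $\mathcal S$, this contradicts (10).

## 12. A density below $p$: four or more families

Let $r\ge4$, so $N\ge3$, with the notation of Section 11, Steps 1 and 2. When $\eta$ is well below $1$, the factor $\eta$ in (10) leaves room, and a crude argument at one good pivot is enough. When $\eta$ is near $1$, we need the sharp Lemma 5(c).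

**Step 1: a criterion for $\eta\le\frac34$.** By Lemma 5(a), $E_s\sum\delta_i^2\le\beta\sum\tau_i^2$. So some $B\in\mathcal S$ has $\sum\delta_i(B)^2\le\beta\sum\tau_i^2$, and there, by Cauchy–Schwarz, $\sum|\delta_i|\le\Delta:=\sqrt{N(1+\eta)\sum\tau_i^2}$. Suppose $\Delta\le1-\eta$. Then all $|\delta_i(B)|<1$. Since $\prod(1-u_i)\ge1-\sum u_i$ for $u_i\in[0,1]$ (induction on the number of factors),
$$\prod y_i(B)\ge\prod(1-|\delta_i|)\ge1-\sum|\delta_i|\ge\eta>\eta(1-\varepsilon)^N,$$
contradicting (10). So it suffices to verify $\Delta\le1-\eta$. Note $\Delta\le N\sqrt{1+\eta}\,\max\tau_i$.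

**Step 2: $\eta\le\frac14$.** Here we use $z_i\ge p^{r-2}$. By (11), (E1), (E2), $\tau_i\le\frac{\varepsilon p^{-(r-2)/2}}{1-p}$ and
$$N\tau_i\le(r-1)\,\frac{Q^{4-r}}{(Q+1)^2}\Bigl(\frac{33Q}{32}\Bigr)^{(r-2)/2}\frac Q{Q-1}.$$
Passing from $r$ to $r+1$ multiplies the right side by $\frac r{r-1}\sqrt{\frac{33}{32Q}}\le\frac43\sqrt{\frac{33}{128}}<1$. For $r=4$ it is $\frac{99}{32}\cdot\frac{Q^2}{(Q+1)^2(Q-1)}$. This decreases in $Q$ (logarithmic derivative $\frac2{Q(Q+1)}-\frac1{Q-1}<0$) and equals $0.66$ at $Q=4$. So $\Delta\le0.66\cdot\frac{\sqrt5}2<\frac34\le1-\eta$.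

**Step 3: $\frac14\le\eta\le\frac34$.** Here we use $z_i\ge\eta^2$, so $\tau_i\le\varepsilon\omega^2/\eta$ and $\Delta\le N\varepsilon\,\omega^2\sqrt{1+\eta}/\eta$. By (E1), $\omega^2\le1+\frac{1-\eta}3=\frac{4-\eta}3$. The derivative of $(4-\eta)^2(1+\eta)$ is $(4-\eta)(2-3\eta)$, so $\omega^4(1+\eta)\le\frac{(4-\eta)^2(1+\eta)}9\le\frac{500}{243}$, the value at $\eta=\frac23$. Hence $\omega^2\sqrt{1+\eta}<1.44$, and $N\varepsilon\omega^2\sqrt{1+\eta}<\frac3{25}\cdot1.44<\frac3{16}\le\eta(1-\eta)$. So $\Delta\le1-\eta$.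

**Step 4: $\frac34\le\eta<1$.** Now $\omega^2\le1+\frac13\cdot\frac14=\frac{13}{12}$, so $\tau_i\le\varepsilon\omega^2/\eta\le\frac{13}{12}\cdot\frac43\varepsilon=\frac{13}9\varepsilon$. Then $(4N+1)\tau_i\le\frac{13}9\cdot\frac{13}{25}<1$. Thus $\tau_i<1$ and $\frac{\tau_i}{1-\tau_i}\le\frac1{4N}\le\frac1{2N\beta}$, as $\beta\le1+\eta\le2$. By Lemma 5(c), $E_s\prod y_i\ge\prod(1-\tau_i)$. Since $\frac{\omega^2}\eta-1=\frac{(1+\kappa)(1-\eta)}\eta$, we have $1-\tau_i\ge(1-\varepsilon)-\varepsilon\frac{(1+\kappa)(1-\eta)}\eta$. Moreover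
$$\frac{N\varepsilon(1+\kappa)}{\eta(1-\varepsilon)}\le\frac{(3/25)(4/3)}{(3/4)(24/25)}<1,$$
so Bernoulli's inequality gives
$$\prod_{i\ge2}\frac{1-\tau_i}{1-\varepsilon}\ge\Bigl(1-\frac{\varepsilon(1+\kappa)(1-\eta)}{\eta(1-\varepsilon)}\Bigr)^N\ge1-\frac{N\varepsilon(1+\kappa)(1-\eta)}{\eta(1-\varepsilon)}>1-(1-\eta)=\eta.$$
So $E_s\prod y_i>\eta(1-\varepsilon)^N$, contradicting (10).

Hence $a_1\ge p$. By Section 10, (8) forces $a_1=\dots=a_r=p$. So the inequality of Theorem D holds for $r$ families, and in the equality case (9) is available.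

## 13. Recovering the hyperplane in the equality case

Let $\prod a_i=p^r$, so all $a_i=p$ and (9) holds.

**Step 1: two local types.** We read off from (9) what $\mathcal G_i$ looks like from each pivot. Let $B\in\mathcal S$. By (2) and the induction hypothesis, $p'^N=\prod_{i\ge2}(T1_{\mathcal G_i})(B)\le\prod_{i\ge2}\mu(\mathcal G_i/B)\le p'^N$. So equality holds throughout: $(T1_{\mathcal G_i})(B)=\mu(\mathcal G_i/B)$ for each $i\ge2$, and $\mathcal G_2/B,\dots,\mathcal G_r/B$ attain equality in Theorem D. By the first fact and the remark after (2), an $m$-space $C$ disjoint from $B$ is in $\mathcal G_i$ iff $(C+B)/B\in\mathcal G_i/B$. By the second, one of the following holds for all $i\ge2$ simultaneously.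

* *Type 1:* there is a hyperplane $H_B\ge B$ such that for all $C\in[V,m]$ with $C\cap B=0$: $C\in\mathcal G_i\iff C\le H_B$.
* *Type 2* (only if $r=3$): there is $P_B\ge B$, $\dim P_B=l+1$, such that for all $C\in[V,m]$ with $C\cap B=0$: $C\in\mathcal G_i\iff C\cap P_B\ne0$.

For type 2, the line of $V/B$ is $P_B/B$, and the condition is $C+B\ge P_B$. By the modular law $P_B\cap(C+B)=B+(C\cap P_B)$. As $C\cap B=0$ and $\dim P_B=\dim B+1$, this equals $P_B$ iff $C\cap P_B\ne0$.

**Step 2: extending subspaces.** We need $m$-spaces that contain a prescribed piece and avoid two prescribed spaces. Let $Z\le V$, let $W_1,W_2\le V$ have dimension at most $w$, and suppose $2q^{m-1+w}<|Z|$. Then *every subspace $U_0\le Z$ with $\dim U_0\le m$ that is disjoint from $W_1$ and $W_2$ extends to an $m$-space $C\le Z$ disjoint from $W_1$ and $W_2$.* Indeed, let $U\le Z$, $\dim U\le m-1$, be disjoint from $W_1,W_2$, and take $v\in Z$ outside $(U+W_1)\cup(U+W_2)$. If $cv+u\in W_j$ is nonzero with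 $u\in U$, then $c\ne0$ since $U\cap W_j=0$, and so $v\in U+W_j$, a contradiction. So $U+\langle v\rangle$ is again disjoint from both, and its dimension is larger. At most $2q^{m-1+w}$ vectors are forbidden, so such $v$ exists. We use this with $Z=V$, $w=l+1$, where $2q^{m+l}<q^{2m+l}\le q^n$, and with $Z=H_B$, $w=l$, where $2q^{m-1+l}<q^{2m+l-1}\le q^{n-1}$. Both hold since $q^m\ge4$ and $n\ge2m+l$.

**Step 3: type 2 does not occur.** Let $r=3$, so $n=2m+l\ge l+4$. Suppose $B$ is of type 2 and put $P=P_B$. Since $n-1>l+1$, $|\mathcal S|\ge\binom{n-1}l_q>\binom{l+1}l_q=|[P,l]|$. So there is $B'\in\mathcal S$ with $B'\not\le P$; in particular $P\not\le B'$, since $\dim P>\dim B'$. Recall that a vector space is never the union of two proper subspaces.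

*$B'$ of type 1.* As $P\ne B\cup(B'\cap P)$, there is a line $I\le P$ with $I\not\le B$, $I\not\le B'$. Let $v\notin(I+B)\cup(I+B')$. By the argument in Step 2 the plane $I+\langle v\rangle$ is disjoint from $B$ and $B'$. Since $m\ge2$, it extends to an $m$-space $C$ disjoint from $B$ and $B'$. As $I\le C\cap P$, type 2 at $B$ gives $C\in\mathcal G_2$. Then type 1 at $B'$ gives $v\in C\le H_{B'}$. So all but at most $2q^{l+1}$ vectors of $V$ lie in $H_{B'}$, i.e. $q^n-2q^{l+1}\le q^{n-1}$. This is false, since $q^n-q^{n-1}\ge q^{n-1}\ge q^{l+3}>2q^{l+1}$.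

*$B'$ of type 2.* Let $P'=P_{B'}$. Since $B'\le P'$ and $B'\not\le P$, we have $P'\ne P$, so $P\not\le P'$. As $P\ne B\cup(P\cap P')$, there is a line $I\le P$ with $I\not\le B$, $I\not\le P'$. Extend $I$ to an $m$-space $C$ disjoint from $B$ and from $P'$, hence from $B'$. As $I\le C\cap P$, type 2 at $B$ gives $C\in\mathcal G_2$. But $C\cap B'=0$ and $C\cap P'=0$, contradicting type 2 at $B'$.

So, for every $r\ge3$, all $B\in\mathcal S$ are of type 1.

**Step 4: all $H_B$ coincide.** Let $B,B'\in\mathcal S$. A vector $v\in H_B\setminus(B\cup B')$ spans a line disjoint from $B$ and $B'$. By Step 2 with $Z=H_B$ this line extends to an $m$-space $C\le H_B$ disjoint from $B$ and $B'$. Type 1 at $B$ gives $C\in\mathcal G_2$, and type 1 at $B'$ gives $v\in C\le H_{B'}$. Thus $H_B\setminus(B\cup B')\subset H_{B'}$. If $H_B\ne H_{B'}$, then $q^{n-1}-2q^l\le|H_B\cap H_{B'}|=q^{n-2}$. This is false, since $n\ge2m+l\ge l+4$ and $q^{n-1}-q^{n-2}\ge q^{n-2}\ge q^{l+2}>2q^l$. Let $H$ be the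 common hyperplane. Every $B\in\mathcal S$ satisfies $B\le H$, and $|\mathcal S|\ge\binom{n-1}l_q$ by (9). So $\mathcal S=[H,l]$.

**Step 5: all families equal $[H,m]$.** Let $i\ge2$ and $C\in\mathcal G_i$. The space $C\cap H$ has dimension at most $m$ and $\dim H=n-1\ge m+l$, so some $B\in[H,l]=\mathcal S$ is disjoint from $C$. Type 1 at $B$ gives $C\le H$. Hence $\mathcal G_i\subset[H,m]$, and $a_i=p=\mu([H,m])$ gives $\mathcal G_i=[H,m]$. Finally let $A\in\mathcal G_1$. All $l$-subspaces of $A$ lie in $\mathcal S=[H,l]$, and they span $A$, so $A\le H$. Then $a_1=p$ gives $\mathcal G_1=[H,m]$.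

This completes the induction on $r$ and proves Theorem D. By Section 3, Theorems 1 and 2 follow. $\blacksquare$
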